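\title{Polarizations that come from no torsor: the Poonen--Stoll question in dimension three and higher}

\begin{abstract}
Poonen and Stoll asked whether every polarization $\lambda$ of an abelian variety $A$ over a field $k$ is induced by a line bundle on some $A$-torsor. We show that the answer is no in every dimension $g\ge 3$: for each $m\ge 4$ there is a counterexample of type $(1,\dots,1,2^m)$ over a finitely generated field of characteristic zero. In dimension three the example is a quadratic twist of the generic abelian threefold of type $(1,1,2^m)$. The obstruction is a class in degree-two Galois cohomology built from quadratic forms on the $2$-torsion, and it is detected by an explicit pair of commuting elements in the monodromy group. We also show that in characteristic different from $2$ the answer is yes when $\lambda(A[2])$ has dimension $0$, $2$ or $2g$ over $\mathbf F_2$.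
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $k$ be a field, $\bar k$ a separable closure and $G_k=\operatorname{Gal}(\bar k/k)$. Let $A$ be an abelian variety over $k$ with dual $A^\vee=\mathbf{Pic}^0_A$. A line bundle $M$ on $A$ defines a homomorphism
\[
\phi_M\colon A\to A^\vee,\qquad a\mapsto t_a^*M\otimes M^{-1},
\]
where $t_a$ is translation by $a$. A \emph{polarization} of $A$ is a homomorphism $\lambda\colon A\to A^\vee$ over $k$ that, over an algebraic closure of $k$, equals $\phi_M$ for some ample $M$. Two line bundles have the same $\phi$ exactly when they differ by an element of $\operatorname{Pic}^0$. So a polarization is a class of ample line bundles modulo $\operatorname{Pic}^0$ that is defined over $k$, and nothing in the definition supplies a line bundle over $k$ in that class.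

In some cases such a bundle is at hand. On an elliptic curve with origin $O$, a bundle $M$ of degree $d$ differs from $\mathcal O(dO)$ by an element of $\operatorname{Pic}^0$, so $\phi_M=\phi_{\mathcal O(dO)}$. In any dimension $2\lambda$ is induced by a bundle over $k$: if $\mathcal P$ is the Poincar\'e bundle on $A\times A^\vee$, its biadditivity gives $\phi_L=\lambda+\lambda^\vee=2\lambda$ for $L=(1,\lambda)^*\mathcal P$. Jacobians suggest a more flexible point of view. For a curve $C$ of genus $g\ge2$, the effective classes of degree $g-1$ form a divisor defined over $k$, whose translates define the principal polarization of the Jacobian $J$; but this divisor lives on the $J$-torsor $\mathbf{Pic}^{g-1}_C$, not on $J$.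

Let $X$ be an $A$-torsor. A point $x\in X(\bar k)$ gives an isomorphism $j_x\colon A_{\bar k}\to X_{\bar k}$, $a\mapsto a+x$, and for $\ell\in\operatorname{Pic}(X_{\bar k})$ we put $\phi_\ell=\phi_{j_x^*\ell}$. This does not depend on $x$, because $j_{x+b}=j_x\circ t_b$ and $t_b^*M\otimes M^{-1}\in\operatorname{Pic}^0$; consequently $\phi_\ell$ is defined over $k$ when $\ell$ is $G_k$-invariant, in particular when $\ell$ is the class of a line bundle $L$ on $X$, and then we write $\phi_L$. Poonen and Stoll asked:

\begin{quote}
\emph{If $\lambda$ is a polarization of an abelian variety $A$ over $k$, do there always exist an $A$-torsor $X$ and a line bundle $L$ on $X$ with $\phi_L=\lambda$?}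
\end{quote}

The answer is known to be yes when $\dim A\le 2$, and for every $g\ge7$ there is a counterexample of dimension $g$ over a field of characteristic zero. Whether the answer is always yes for $\dim A\in\{3,4,5,6\}$ is the problem posed in \cite{Laga}.

\subsection*{Results}

In characteristic zero the kernel of a polarization satisfies $(\ker\lambda)(\bar k)\cong\bigoplus_{i=1}^g(\mathbf Z/d_i)^2$ for unique positive integers $d_1\mid\dots\mid d_g$, and $(d_1,\dots,d_g)$ is the \emph{type} of $\lambda$.

\begin{theorem}\label{thm:main}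
Let $g\ge3$ and $m\ge4$. There are a field $k$ of characteristic $0$ and a polarized abelian variety $(A,\lambda)$ over $k$ of dimension $g$ and type $(1,\dots,1,2^m)$ such that for no $A$-torsor $X$ is there a $G_k$-invariant class $\ell\in\operatorname{Pic}(X_{\bar k})$ with $\phi_\ell=\lambda$. In particular there is no pair $(X,L)$ with $\phi_L=\lambda$. One may take $k$ finitely generated over $\mathbf Q$.
\end{theorem}

So the answer is no in each of the dimensions $3,4,5,6$, and, together with the known case of dimension at most $2$, the answer is always yes in dimension $g$ exactly when $g\le2$. The second result, which the proof of Theorem~\ref{thm:main} does not use, explains the shape of the counterexample.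

\begin{theorem}\label{thm:positive}
Let $\operatorname{char}k\ne2$, let $(A,\lambda)$ be a polarized abelian variety of dimension $g$ over $k$, and write $\dim_{\mathbf F_2}\lambda(A[2])=2s$. If $s\in\{0,1,g\}$, then there are an $A$-torsor $X$ and a line bundle $L$ on $X$ with $\phi_L=\lambda$.
\end{theorem}

In characteristic zero $s$ is the number of odd integers in the type. The two ends of the range work for opposite reasons: for $s\le1$ there is no obstruction on $A$ itself, and for $s=g$ there are enough torsors to absorb it. In dimension at most $2$ these cases meet, which makes a positive answer in general tempting. In dimension $3$ and characteristic different from $2$ they leave exactly one gap, $s=2$, and Theorem~\ref{thm:main} shows that the answer does fail there, for the types $(1,1,2^m)$ with $m\ge4$.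

\subsection*{The method}

Let $K=\ker\lambda$ and $V=K[2]$. In characteristic zero a pair $(X,\ell)$ exists if and only if a certain class in $H^2(k,K)$ vanishes (Section~\ref{sec:obstruction}). This class is the image of a class $\omega\in H^2(k,V)$ that depends only on the Galois module $A[2]$ with its alternating form (Section~\ref{sec:quadratic}). Two things must then be done.

First, a nonzero $\omega$ may die in $H^2(k,K)$. We prevent this by passing from a field $k_0$ to $k_0((z))$ and twisting by $\sqrt z$: the twist does not change $\omega$, but it changes $K$ so that no class coming from $k_0$ can die (Section~\ref{sec:twist}).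

Second, we need $\omega\neq0$ for some threefold, and we take the generic one of type $(1,1,2^m)$. Its class spreads out over a moduli variety $Y'$ whose complex points form a $K(\Gamma',1)$ for an arithmetic group $\Gamma'$. A class in $H^2(Y',\mathbf F_2)$ that vanishes at the generic point is the reduction of a first Chern class, so it vanishes on every torsion class in $H_2(\Gamma',\mathbf Z)$. We exhibit two commuting elements of $\Gamma'$, that is, a torus in $Y'(\mathbf C)$, on which $\omega$ is nonzero (Section~\ref{sec:pair}) while all rational classes vanish (Section~\ref{sec:rational}). Sections~\ref{sec:generic} and~\ref{sec:proof} put these pieces together.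

\subsection*{Conventions}

Picard groups are written additively. For a group $H$ and an $H$-module $C$, the coboundary of a $1$-cochain $h$ is $dh(\sigma,\rho)=h(\sigma)+\sigma h(\rho)-h(\sigma\rho)$; cochains of profinite groups are continuous. A $C$-torsor is a set with a simply transitive action of $C$ and a compatible action of $H$; its class in $H^1(H,C)$ is represented by $\sigma\mapsto\sigma q-q$ for any point $q$, and it vanishes exactly when $H$ fixes a point. For an exact sequence $0\to C'\to C\to C''\to0$, the connecting map sends the class of a cocycle $w$ in $C''$ to the class of $d\hat w$, where $\hat w$ is any lift of $w$ to $C$. We write $H^i(k,A)$ for $H^i(G_k,A(\bar k))$. The group $H^1(k,A)$ classifies $A$-torsors: a torsor $X$ with a point $x\in X(\bar k)$ gives the cocycle $b$ with $\sigma x=x+b_\sigma$, and every cocycle arises in this way.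

\section{The obstruction to an invariant class}\label{sec:obstruction}

We use the following standard facts about line bundles on $A_{\bar k}$. The map $M\mapsto\phi_M$ is additive and Galois-equivariant with kernel $\operatorname{Pic}^0(A_{\bar k})=A^\vee(\bar k)$. For $F\in\operatorname{Pic}^0$ and $j\in\mathbf Z$ one has $[j]^*F=jF$. If $M$ is ample, then $\phi_M$ is an isogeny of degree $h^0(M)^2$.

Fix a polarization $\lambda$ and put
\[
\operatorname{Pic}^\lambda=\{M\in\operatorname{Pic}(A_{\bar k}):\phi_M=\lambda\}.
\]
This is the set of $\bar k$-points of a subscheme of $\mathbf{Pic}_A$ that is a torsor under the smooth group $A^\vee$. A nonempty smooth scheme has points over a separable closure, so $\operatorname{Pic}^\lambda\ne\emptyset$. Its members are ample, since over an algebraic closure any two of them are translates of each other ($\lambda$ is surjective). Let $c_\lambda\in H^1(k,A^\vee)$ be the class of the torsor $\operatorname{Pic}^\lambda$, represented by $\sigma\mapsto\sigma M-M$. It vanishes exactly when $\operatorname{Pic}^\lambda$ contains an invariant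 class. Allowing torsors replaces vanishing by a weaker condition.

\begin{lemma}\label{lem:torsor}
Let $X$ be an $A$-torsor, $x\in X(\bar k)$, $\sigma x=x+b_\sigma$. Let $\ell\in\operatorname{Pic}(X_{\bar k})$ satisfy $\phi_\ell=\lambda$ and put $M=j_x^*\ell$. Then $\ell$ is $G_k$-invariant if and only if $\sigma M-M=\lambda(b_\sigma)$ for all $\sigma$. Consequently there is a torsor $X$ with a $G_k$-invariant class $\ell$ satisfying $\phi_\ell=\lambda$ if and only if $c_\lambda\in\lambda_*H^1(k,A)$.
\end{lemma}

\begin{proof}
We have $\sigma M=j_{\sigma x}^*(\sigma\ell)$ and $j_x=j_{\sigma x}\circ t_{-b_\sigma}$. Since $\sigma M\in\operatorname{Pic}^\lambda$,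
\[
j_x^*(\sigma\ell)=t_{-b_\sigma}^*(\sigma M)=\sigma M-\lambda(b_\sigma),
\]
and this equals $M=j_x^*\ell$ if and only if $\sigma M-M=\lambda(b_\sigma)$. Thus an invariant $\ell$ gives $c_\lambda=\lambda_*[b]$. Conversely, if $c_\lambda=\lambda_*[b]$, then $\sigma M_0-M_0=\lambda(b_\sigma)+\sigma F-F$ for some $M_0\in\operatorname{Pic}^\lambda$ and $F\in A^\vee(\bar k)$. Take $M=M_0-F$, let $(X,x)$ be a torsor with cocycle $b$, and let $\ell$ be the class with $j_x^*\ell=M$.
\end{proof}

In characteristic zero the sequence $0\to K\to A(\bar k)\xrightarrow{\lambda}A^\vee(\bar k)\to0$ is exact, where $K=(\ker\lambda)(\bar k)$. With $\delta_\lambda$ its connecting map, the condition of Lemma~\ref{lem:torsor} reads $\delta_\lambda(c_\lambda)=0$ in $H^2(k,K)$. The coefficients are now finite, but the class is still defined through the infinite group $A^\vee(\bar k)$. The next section describes it through $A[2]$ alone.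

\section{Symmetric line bundles and quadratic forms}\label{sec:quadratic}

\subsection*{A class attached to a degenerate alternating form}

Let a group $H$ act on a finite-dimensional $\mathbf F_2$-vector space $\Omega$, preserving an alternating bilinear form $\bar e$. Let $V$ be the radical of $\bar e$ and $W=\Omega/V$. A \emph{quadratic refinement} of $\bar e$ is a function $q\colon\Omega\to\mathbf F_2$ with $q(x+y)-q(x)-q(y)=\bar e(x,y)$. Two refinements differ by a linear form, so they form a torsor under $\operatorname{Hom}(\Omega,\mathbf F_2)$, with $H$ acting by $(\sigma q)(x)=q(\sigma^{-1}x)$. Let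
\[
\Theta=\{q\text{ a quadratic refinement of }\bar e: q|_V=0\}.
\]
These are the pullbacks of the refinements of the nondegenerate form induced on $W$. The set $\Theta$ is nonempty, as it contains $\sum_i x_iy_i$ in symplectic coordinates on $W$, and it is a torsor under $\operatorname{Hom}(W,\mathbf F_2)\cong W$, where $w$ acts by $q\mapsto q+\bar e(w,\cdot)$.

\begin{definition}\label{def:omega}
The class $\omega(\Omega,\bar e)\in H^2(H,V)$ is $\delta[\Theta]$, where $\delta$ is the connecting map of $0\to V\to\Omega\to W\to0$.
\end{definition}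

Thus $\omega$ vanishes exactly when the $W$-torsor $\Theta$ is induced from an $\Omega$-torsor. Its formation commutes with pullback along any homomorphism $H'\to H$.

\subsection*{Mumford's functions $e_*^M$}

For the rest of this section $\operatorname{char}k\ne2$, so $A[2]$ is \'etale of order $2^{2g}$, and we identify it with its group of $\bar k$-points.

For $F\in A^\vee[2]$ the bundle $[2]^*F=2F$ is trivial. Hence $F$ is the quotient of $A\times\mathbf A^1$ by an action $x\cdot(a,v)=(a+x,\chi_F(x)v)$ of $A[2]$, for a character $\chi_F$, and the projection of $F$ to $A$ is $(a,v)\mapsto 2a$. The \emph{Weil pairing} is $e_2(x,F)=\chi_F(x)\in\{\pm1\}$. It is bilinear and Galois-equivariant. It is perfect, because $\chi_F=1$ forces $F$ to be trivial and the groups $A^\vee[2]$ and $\operatorname{Hom}(A[2],\pm1)$ have the same order.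

A bundle $M$ is \emph{symmetric} if $[-1]^*M\cong M$. Then there is a unique isomorphism $\psi\colon M\to[-1]^*M$ that is the identity on the fiber at $0$. For $x\in A[2]$ the fibers of $M$ and $[-1]^*M$ at $x$ coincide, and $\psi$ acts on $M(x)$ by a scalar $e_*^M(x)$. The automorphism $[-1]^*\psi\circ\psi$ of $M$ is a scalar equal to $1$ at the origin, so $e_*^M(x)=\pm1$.

\begin{lemma}\label{lem:estar}
Let $M,M'$ be symmetric, $F\in A^\vee[2]$, $x,y\in A[2]$ and $\sigma\in G_k$.
\begin{enumerate}
\item[(a)] $e_*^{\sigma M}(\sigma x)=e_*^M(x)$ and $e_*^{M+M'}=e_*^Me_*^{M'}$.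
\item[(b)] $e_*^F(x)=e_2(x,F)$.
\item[(c)] $e_*^M(x+y)=e_*^M(x)\,e_*^M(y)\,e_2(x,\phi_M(y))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The normalized isomorphisms for $\sigma M$ and $M+M'$ are $\sigma\psi$ and $\psi\otimes\psi'$.

(b) The map $(a,v)\mapsto(-a,v)$ commutes with the action of $A[2]$ and is the identity over $a=0$, so it induces $\psi$. If $2a=x$, then $-a=a-x=a+x$, so $(a,v)$ goes to $(a+x,v)$, which is equivalent to $(a,\chi_F(x)^{-1}v)$.

(c) Since $y=-y$, the maps $t_y$ and $[-1]$ commute, and $t_y^*\psi$ is an isomorphism $t_y^*M\to[-1]^*t_y^*M$. It acts on the fiber at $0$ by $e_*^M(y)$ and on the fiber at $x$ by $e_*^M(x+y)$. Hence $e_*^{t_y^*M}(x)=e_*^M(x+y)e_*^M(y)^{-1}$. As $t_y^*M=M+\phi_M(y)$ with $\phi_M(y)\in A^\vee[2]$, parts (a) and (b) give $e_*^{t_y^*M}(x)=e_*^M(x)e_2(x,\phi_M(y))$.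
\end{proof}

The set $\operatorname{Pic}^\lambda$ contains symmetric classes. Indeed, for $M_0\in\operatorname{Pic}^\lambda$ the class $[-1]^*M_0-M_0$ lies in $\operatorname{Pic}^0$, since $\phi_{[-1]^*M_0}=[-1]\circ\lambda\circ[-1]=\lambda$. As multiplication by $2$ on $A^\vee$ is \'etale and surjective, $[-1]^*M_0-M_0=2F$ with $F\in A^\vee(\bar k)$, and $[-1]^*(M_0+F)=M_0+2F-F=M_0+F$. If $M$ is symmetric, then $M+F$ is symmetric if and only if $-F=F$. So the symmetric classes in $\operatorname{Pic}^\lambda$ form an $A^\vee[2]$-torsor.

Define $\bar e\colon A[2]\times A[2]\to\mathbf F_2$ by $e_2(x,\lambda y)=(-1)^{\bar e(x,y)}$. Lemma~\ref{lem:estar}(c) with $y=x$ shows that $\bar e$ is alternating, and since $e_2$ is perfect its radical is $V=\ker\lambda\cap A[2]$. We identify $W=A[2]/V$ with $\lambda(A[2])\subset A^\vee[2]$ through $\lambda$; its dimension $2s$ is even because it carries a nondegenerate alternating form. Put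
\[
\omega_{A,\lambda}=\omega(A[2],\bar e)\in H^2(k,V).
\]

\begin{proposition}\label{prop:omega}
Let $\operatorname{char}k\neq2$.
\begin{enumerate}
\item[(a)] There is a $G_k$-stable subset of $\operatorname{Pic}^\lambda$ that is isomorphic to $\Theta$ as a $W$-torsor. Hence $[\Theta]\in H^1(k,W)$ maps to $c_\lambda\in H^1(k,A^\vee)$.
\item[(b)] If $\operatorname{char}k=0$, then $c_\lambda\in\lambda_*H^1(k,A)$ if and only if $\omega_{A,\lambda}$ maps to $0$ in $H^2(k,K)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For symmetric $M\in\operatorname{Pic}^\lambda$ write $e_*^M=(-1)^{q_M}$. By Lemma~\ref{lem:estar}(c), $q_M$ is a quadratic refinement of $\bar e$. By parts (a) and (b) of that lemma, $q_{\sigma M}=\sigma q_M$, and $q_{M+F}-q_M$ is the linear form that corresponds to $F$ under the Weil pairing. So $M\mapsto q_M$ is a $G_k$-equivariant map of torsors under $A^\vee[2]\cong\operatorname{Hom}(A[2],\mathbf F_2)$, hence a bijection onto the set of all refinements. For $F=\lambda(y)$ the linear form is $\bar e(\cdot,y)$, so the preimage of $\Theta$ is a $W$-torsor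 isomorphic to $\Theta$. For $M$ in this preimage, $\sigma\mapsto\sigma M-M\in W$ represents both $[\Theta]$ and $c_\lambda$.

(b) The inclusions form a map of exact sequences
\[
\begin{array}{ccccccccc}
0&\to&V&\to&A[2]&\xrightarrow{\ \lambda\ }&W&\to&0\\
&&\downarrow&&\downarrow&&\downarrow\\
0&\to&K&\to&A(\bar k)&\xrightarrow{\ \lambda\ }&A^\vee(\bar k)&\to&0.
\end{array}
\]
By (a) the image of $\omega_{A,\lambda}$ in $H^2(k,K)$ is $\delta_\lambda(c_\lambda)$, and $\ker\delta_\lambda=\lambda_*H^1(k,A)$.
\end{proof}

\section{The cases $s\in\{0,1,g\}$}\label{sec:positive}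

An invariant class on $X_{\bar k}$ need not come from a line bundle on $X$. For Theorem~\ref{thm:main} this second obstruction plays no role, but Theorem~\ref{thm:positive} has to deal with it.

\begin{lemma}\label{lem:brauer}
Let $X$ be an $A$-torsor and $\ell\in\operatorname{Pic}(X_{\bar k})^{G_k}$. There is a class $\beta\in\operatorname{Br}(k)=H^2(k,\bar k^*)$ with the following properties.
\begin{enumerate}
\item[(a)] If $\beta=0$, then $\ell$ is the class of a line bundle on $X$.
\item[(b)] If $X$ has a point over a finite separable extension $k'/k$, then $[k':k]\beta=0$.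
\item[(c)] If $d=h^0(\ell)$, then $d\beta=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a line bundle $L$ in the class $\ell$ and, for each $\sigma$, a $\sigma$-semilinear automorphism $u_\sigma$ of $L$ covering the action of $\sigma$ on $X_{\bar k}$; all data can be taken over a finite Galois extension, which gives continuity. Automorphisms of $L$ are scalars, so $u_\sigma u_\rho=\beta(\sigma,\rho)u_{\sigma\rho}$ for a $2$-cocycle $\beta$ with values in $\bar k^*$. If $\beta(\sigma,\rho)=\gamma_\sigma\,\sigma(\gamma_\rho)\gamma_{\sigma\rho}^{-1}$, then the maps $\gamma_\sigma^{-1}u_\sigma$ form a descent datum, which proves (a).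

Suppose that the $u_\sigma$, for $\sigma$ in a subgroup $G'$, act semilinearly on a $\bar k$-vector space of dimension $d\ge1$. Let $\epsilon$ span its top exterior power and write $u_\sigma\epsilon=\gamma_\sigma\epsilon$. Then $\gamma_\sigma\,\sigma(\gamma_\rho)=\beta(\sigma,\rho)^d\gamma_{\sigma\rho}$, so $d\beta|_{G'}=0$. Taking $H^0(X_{\bar k},L)$ and $G'=G_k$ gives (c), the case $d=0$ being trivial. Taking the fiber of $L$ at a point of $X(k')$ and $G'=G_{k'}$ gives $\beta|_{G_{k'}}=0$, and (b) follows because corestriction composed with restriction is multiplication by $[k':k]$.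
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
\emph{The cases $s=0$ and $s=1$.} Here $\Theta$ has a $G_k$-fixed point. For $s=0$ it has only one element. For $s=1$ its elements are the functions $xy+\alpha x+\alpha' y$ on $W\cong\mathbf F_2^2$, and exactly one of them, $xy+x+y$, equals $1$ on all nonzero vectors; this property is preserved by every automorphism of $W$. By Proposition~\ref{prop:omega}(a) there is a $G_k$-invariant $M\in\operatorname{Pic}^\lambda$. As $A(k)\ne\emptyset$, Lemma~\ref{lem:brauer}(a),(b) show that $M$ comes from a line bundle on $X=A$.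

\emph{The case $s=g$.} Now $V=0$, and $\lambda\colon A[2]\to A^\vee[2]$ is an isomorphism of $G_k$-modules. Let $M\in\operatorname{Pic}^\lambda$ be symmetric. Then $\sigma M-M=\lambda(b_\sigma)$ for a cocycle $b$ with values in $A[2]$. Let $(X,x)$ be the torsor with cocycle $b$ and let $j_x^*\ell=M$. By Lemma~\ref{lem:torsor}, $\ell$ is invariant; let $\beta$ be its Brauer class. The set $x+A[2]\subset X(\bar k)$ is $G_k$-stable of cardinality $2^{2g}$, so it consists of closed points whose residue fields are separable with degrees adding up to $2^{2g}$. Each degree kills $\beta$, so $2^{2g}\beta=0$. On the other hand, the $2$-primary part of the group scheme $\ker\lambda$ is \'etale and has no point of order $2$, so it is trivial. Hence $\deg\lambda=d^2$ is odd, where $d=h^0(M)=h^0(\ell)$, and $d\beta=0$. Therefore $\beta=0$, and $\ell$ comes from a line bundle $L$ on $X$ with $\phi_L=\lambda$.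
\end{proof}

\begin{remark}\label{rem:nofixed}
For $s\ge2$ no element of $\Theta$ is fixed by all of $\operatorname{Sp}(W)$. The transvection $x\mapsto x+\bar e(x,v)v$ changes $q(x)$ by $\bar e(x,v)(q(v)+1)$, so a fixed $q$ has $q(v)=1$ for all $v\neq0$. But if $v,v'$ are independent and orthogonal, then $q(v+v')=q(v)+q(v')=0$.
\end{remark}

\section{Commuting pairs and a quadratic twist}\label{sec:twist}

\subsection*{Evaluating a class on a commuting pair}

One elementary device detects all the degree-two classes in this paper. Let $H$ be a group, $C$ an abelian group with trivial action, and $\xi\in H^2(H,C)$ the class of a cocycle $f$. For commuting $\gamma,\gamma'\in H$ put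
\[
\langle\xi,\gamma\wedge\gamma'\rangle=f(\gamma,\gamma')-f(\gamma',\gamma)\in C.
\]
A coboundary $dh$ contributes $0$, since $\gamma\gamma'=\gamma'\gamma$ and the action is trivial; so the value depends only on $\xi$. It is functorial in $H$ and in $C$. Topologically, the pair defines a map from a torus to a $K(H,1)$, and the value is the integral of $\xi$ over the torus.

Let $\hat H$ be the central extension of $H$ by $C$ with multiplication $(v,\gamma)(v',\gamma')=(v+v'+f(\gamma,\gamma'),\gamma\gamma')$. Comparing $\hat\gamma\hat\gamma'$ with $\hat\gamma'\hat\gamma$ shows that the value is the commutator of arbitrary lifts: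
\begin{equation}\label{eq:commutator}
\hat\gamma\,\hat\gamma'\,\hat\gamma^{-1}=\langle\xi,\gamma\wedge\gamma'\rangle\cdot\hat\gamma'.
\end{equation}
Conjugating successively by two lifts adds the central factors, so on an abelian subgroup the value is additive in $\gamma$, and by antisymmetry also in $\gamma'$.

\subsection*{How twisting keeps a class alive}

The kernel of $H^2(k,V)\to H^2(k,K)$ is the image of the connecting map $\partial$ of
\begin{equation}\label{eq:double}
0\to V\to K\xrightarrow{\ 2\ }2K\to0,
\end{equation}
and we have no a priori control over $H^1(k,2K)$. Twisting $K$ by a quadratic character leaves $V$ unchanged but adds a term to $\partial$. Throughout this subsection $G_0$ is a profinite group, $I\cong\widehat{\mathbf Z}$ has topological generator $\tau$, $G=G_0\times I$, and $\chi\colon G\to\{\pm1\}$ is the character that is trivial on $G_0$ with $\chi(\tau)=-1$. For a $G_0$-module $K_0$, let $K$ be the group $K_0$ with the action $\sigma*\kappa=\chi(\sigma)\bar\sigma\kappa$ of $G$, where $\bar\sigma$ is the image of $\sigma$ in $G_0$.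

\begin{example}\label{ex:toy}
Let $G_0=\{1,\gamma\}$ act trivially on $K_0=\mathbf Z/4$, and identify $V=2K_0$ with $\mathbf F_2$. Lift a homomorphism $\eta$ with values in $2K_0=\mathbf F_2$ through multiplication by $2$ to the function $\tilde\eta$ with values in $\{0,1\}\subset\mathbf Z/4$. Without the twist, $d\tilde\eta(\sigma,\rho)=\eta(\sigma)\eta(\rho)\in\mathbf F_2$. For the nontrivial $\eta$ on $G_0$ this cocycle defines the extension $\mathbf Z/4$ of $G_0$, so the nonzero class of $H^2(G_0,V)$ dies in $H^2(G_0,K_0)$.

Now twist, and write $\chi=(-1)^\iota$. For a homomorphism $\eta\colon G\to\mathbf F_2$ we find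
\[
\partial\eta(\sigma,\rho)=\eta(\sigma)\eta(\rho)+\iota(\sigma)\eta(\rho),\qquad\langle\partial\eta,\tau\wedge\gamma\rangle=\eta(\gamma).
\]
A class inflated from $G_0$ has value $0$ on $\tau\wedge\gamma$, as $\tau$ maps to $1$. So if $\partial\eta$ is inflated, then $\eta\in\{0,\iota\}$, and in both cases $\partial\eta=0$. The nonzero class of $H^2(G_0,V)$ survives in $H^2(G,K)$.
\end{example}

In the example the class $\eta=\iota$, which is nontrivial on $I$, happened to be harmless. In general we exclude such classes by a hypothesis.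

\begin{lemma}\label{lem:twist}
Let $K_0$ be a discrete $G_0$-module that is free of finite rank over $\mathbf Z/2^m$, $m\ge2$, with $(K_0/2K_0)^{G_0}=0$. Let $V=K_0[2]=K[2]$. Then the composite
\[
H^2(G_0,V)\xrightarrow{\ \inf\ }H^2(G,V)\to H^2(G,K)
\]
is injective.
\end{lemma}

\begin{proof}
Let $\omega_0$ lie in the kernel. By \eqref{eq:double} there is $\eta\in H^1(G,2K)$ with $\partial\eta=\inf\omega_0$. We show that $\eta=0$. Then $\inf\omega_0=0$, and restricting to $G_0\subset G$ gives $\omega_0=0$.

\emph{The class $\eta$ is inflated from $H^1(G_0,V)$.} Evaluation at $\tau$ identifies $H^1(I,2K)$ with $2K/(\tau-1)2K=2K/4K$, since $\tau$ acts as $-1$. As $G_0$ commutes with $I$, it acts on this group through the coefficients. Multiplication by $2$ induces $K_0/2K_0\cong2K_0/4K_0$, because $K_0[2]\subset2K_0$ for $m\ge2$. The restriction of $\eta$ to $I$ is $G_0$-invariant, so it lies in $(K_0/2K_0)^{G_0}=0$. By the inflation-restriction sequence, $\eta$ is inflated from a cocycle $\eta_0$ of $G_0$ with values in $(2K)^I=(2K)[2]=V$.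

\emph{The twisted connecting map.} Choose a function $r\colon V\to K_0[4]$ with $2r(v)=v$, and put $\tilde\eta(\sigma)=r(\eta_0(\bar\sigma))$. Then $\partial\eta$ is represented by
\[
\tilde\eta(\sigma)+\chi(\sigma)\bar\sigma\tilde\eta(\rho)-\tilde\eta(\sigma\rho)=\bigl[\tilde\eta(\sigma)+\bar\sigma\tilde\eta(\rho)-\tilde\eta(\sigma\rho)\bigr]+f(\sigma,\rho),
\]
where $f(\sigma,\rho)=0$ if $\chi(\sigma)=1$ and $f(\sigma,\rho)=-2\bar\sigma\tilde\eta(\rho)=\bar\sigma\eta_0(\bar\rho)$ if $\chi(\sigma)=-1$. The bracket depends only on $\bar\sigma,\bar\rho$: it is the inflation of a cocycle for $\partial_0[\eta_0]$, where $\partial_0$ is the connecting map of $0\to V\to K_0[4]\xrightarrow{2}V\to0$ for $G_0$. Hence $f=\inf(f_0)+dh$, where $f_0$ is a normalized cocycle (one with $f_0(1,\cdot)=f_0(\cdot,1)=0$) representing $\omega_0-\partial_0[\eta_0]$ and $h\colon G\to V$ is a cochain.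

\emph{Evaluation on $\tau$ and $\gamma\in G_0$.} By definition $f(\tau,\gamma)-f(\gamma,\tau)=\eta_0(\gamma)$. On the other side $\inf(f_0)$ contributes $0$, and since $\tau$ acts trivially on $V$ and $\tau\gamma=\gamma\tau$, the coboundary contributes
\[
\bigl(h(\tau)+h(\gamma)-h(\tau\gamma)\bigr)-\bigl(h(\gamma)+\gamma h(\tau)-h(\gamma\tau)\bigr)=h(\tau)-\gamma h(\tau).
\]
So $\eta_0$ is a coboundary, and $\eta=0$.
\end{proof}

\begin{proposition}\label{prop:twist}
Let $k_0$ be a field of characteristic $0$ containing all roots of unity, and let $(A_0,\lambda_0)$ be a polarized abelian variety over $k_0$ with $K_0=\ker\lambda_0\cong(\mathbf Z/2^m)^2$, $m\ge2$. Assume that $(K_0/2K_0)^{G_{k_0}}=0$ and $\omega_{A_0,\lambda_0}\ne0$. Let $k=k_0((z))$ and let $(A,\lambda)$ be the twist of $(A_0,\lambda_0)_k$ by $k(\sqrt z)/k$ via $[-1]$. Then $c_\lambda\notin\lambda_*H^1(k,A)$.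
\end{proposition}

\begin{proof}
Since the residue characteristic is $0$, we have $\bar k=\bigcup k'((z^{1/j}))$, the union over finite extensions $k'/k_0$ and $j\ge1$, for a compatible choice of roots $z^{1/j}$. The automorphisms fixing all $z^{1/j}$ form a subgroup that maps isomorphically onto $G_0=G_{k_0}$. The inertia group is $I\cong\varprojlim\mu_j$ through $\tau\mapsto(\tau z^{1/j}/z^{1/j})_j$, and $G_0$ acts on it by conjugation as it acts on roots of unity. This action is trivial by hypothesis, so $G_k=G_0\times I$, and the character of $k(\sqrt z)/k$ is the character $\chi$ above.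

The twist $A$ is $A_0$ over $\bar k$, with Galois action $a\mapsto\chi(\sigma)\sigma a$. Its dual is the same twist of $A_0^\vee$, and $\lambda_0$ commutes with $-1$, so it descends to a polarization $\lambda$ of $A$. The torsion of $A_0$ is defined over $\bar k_0$, so $I$ acts trivially on it. Hence $\ker\lambda$ is the twisted module $K$, while $A[2]=A_0[2]$ with the same form $\bar e$, so that $\omega_{A,\lambda}=\inf\omega_{A_0,\lambda_0}$. By Lemma~\ref{lem:twist} this class is nonzero in $H^2(k,K)$, and Proposition~\ref{prop:omega}(b) applies.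
\end{proof}

\section{A commuting pair that detects $\omega$}\label{sec:pair}

It remains to find $(A_0,\lambda_0)$ as in Proposition~\ref{prop:twist}. For the generic threefold the Galois action on torsion is given by the automorphism group of a lattice with an alternating form, so we first compute $\omega$ on that group.

\subsection*{The lattice and two kinds of automorphisms}

Fix $m\ge4$ and put $n=2^m$. Let $Q=\mathbf Ze_1\oplus\mathbf Ze_2\oplus\mathbf Ze_3$ and
\[
P=\{y\in\operatorname{Hom}(Q,\mathbf Z):n\mid y(e_3)\},\qquad p_1=e_1^*,\quad p_2=e_2^*,\quad p_3=ne_3^*,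
\]
so that $y=y(e_1)p_1+y(e_2)p_2+\frac{y(e_3)}{n}p_3$ for $y\in P$. Let $\Lambda=P\oplus Q$ with the alternating form $E$ for which $P$ and $Q$ are isotropic and $E(y,x)=y(x)$ for $y\in P$, $x\in Q$. Thus $E(p_i,e_j)=d_i\delta_{ij}$ with $(d_1,d_2,d_3)=(1,1,n)$. Let $\Gamma=\operatorname{Aut}(\Lambda,E)$. The radical of $E$ modulo $2$ on $\Lambda/2\Lambda$ is $V=\langle\bar p_3,\bar e_3\rangle$, and we let $\omega=\omega(\Lambda/2\Lambda,E\bmod2)\in H^2(\Gamma,V)$.

Let $\Sigma_0$ be the additive group of symmetric bilinear forms $B\colon Q\times Q\to\mathbf Z$ with $B(e_3,Q)\subset n\mathbf Z$ and $B_{33}\in2n\mathbf Z$, where $B_{ij}=B(e_i,e_j)$. Let $\Delta_0$ be the set of $a\in GL(Q)$ with $ae_3\in\mathbf Ze_3+nQ$. Such an $a$ maps the lattice $\mathbf Ze_3+nQ$ into itself, hence onto itself since $\det a=\pm1$; so $\Delta_0$ is a group. Define automorphisms of $\Lambda\otimes\mathbf Q$ by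
\[
T_B(y+x)=y+B(x,\cdot)+x,\qquad R_a(y+x)=y\circ a^{-1}+ax\qquad(y\in P,\ x\in Q).
\]

\begin{lemma}\label{lem:TR}
The maps $B\mapsto T_B$ and $a\mapsto R_a$ are injective homomorphisms from $\Sigma_0$ and $\Delta_0$ to $\Gamma$, and their images act trivially on $V$. Moreover $R_aT_BR_a^{-1}=T_{a\cdot B}$ with $a\cdot B=B(a^{-1}\cdot,a^{-1}\cdot)\in\Sigma_0$.
\end{lemma}

\begin{proof}
Write $ae_3=ue_3+nx$ and $a^{-1}e_3=u'e_3+nx'$. Applying $a$ to the second equation gives $uu'\equiv1\pmod n$, so $u$ and $u'$ are odd. We have $B(Q,\cdot)\subset P$ because $B(Q,e_3)\subset n\mathbf Z$, and $y\circ a^{-1}\in P$ because $y(a^{-1}e_3)=u'y(e_3)+ny(x')$. So both maps preserve $\Lambda$. The form $E$ is preserved by $R_a$ since $(y\circ a^{-1})(ax_1)=y(x_1)$, and by $T_B$ since $E(T_Bx_1,T_Bx_2)=B(x_1,x_2)-B(x_2,x_1)=0$ and $E(y,T_Bx_1)=y(x_1)$.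

On $V$: we have $T_Bp_3=p_3$ and $T_Be_3=e_3+B_{13}p_1+B_{23}p_2+\frac{B_{33}}np_3$ with even coefficients of the $p_i$. Next, $R_ae_3=ue_3+nx\equiv e_3$ modulo $2$. Finally $R_ap_3=ne_3^*\circ a^{-1}$ has $p_1$- and $p_2$-coefficients in $n\mathbf Z$ and $p_3$-coefficient $e_3^*(a^{-1}e_3)\equiv u'\pmod n$.

The conjugate $R_aT_BR_a^{-1}$ fixes $P$ and sends $x_1\in Q$ to $x_1+B(a^{-1}x_1,a^{-1}\cdot)$. The form $a\cdot B$ lies in $\Sigma_0$ because $B(a^{-1}e_3,Q)\subset n\mathbf Z$ and $B(a^{-1}e_3,a^{-1}e_3)=u'^2B_{33}+2u'nB(e_3,x')+n^2B(x',x')\in2n\mathbf Z$.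
\end{proof}

So $T_B$ and $R_a$ commute when $B$ is $a$-invariant, and then $\langle\omega,T_B\wedge R_a\rangle\in V$ is defined. To compute it, take $q_0(y+x)=y(x)\bmod2$. This is a refinement of $E$ modulo $2$, and it vanishes on $V$ because $p_3(e_3)=n$ is even; so $q_0\in\Theta$. Let $w_\gamma=\gamma q_0-q_0\in W$ be the associated cocycle. Then $w_{R_a}=0$. For $x=\sum x_ie_i$,
\[
q_0(T_B^{-1}(y+x))-q_0(y+x)\equiv B(x,x)\equiv B_{11}x_1+B_{22}x_2\pmod2,
\]
so $w_{T_B}$ is the class of
\[
y_B=B_{11}p_1+B_{22}p_2\in P,\qquad y_B(x)\equiv B(x,x)\pmod 2.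
\]
For lifts $\hat w_\gamma\in\Lambda/2\Lambda$ and commuting $\gamma,\gamma'$ we have $d\hat w(\gamma,\gamma')-d\hat w(\gamma',\gamma)=(\gamma-1)\hat w_{\gamma'}-(\gamma'-1)\hat w_\gamma$. With $\hat w_{R_a}=0$ and $\hat w_{T_B}=\bar y_B$ this gives, signs being irrelevant modulo $2$,
\begin{equation}\label{eq:value}
\langle\omega,T_B\wedge R_a\rangle=(R_a-1)\bar y_B .
\end{equation}
In words: $R_a$ fixes the image of $\bar y_B$ in $W$, and the value records whether it also fixes $\bar y_B$.

\begin{example}\label{ex:sixteen}
Let $m=4$, $n=16$. In the basis $e_1,e_2,e_3$, with $a$ acting on column vectors, take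
\[
a=\begin{pmatrix}1&-16&16\\1&-3&0\\0&-4&5\end{pmatrix},\qquad
B=\begin{pmatrix}-3&8&0\\8&-16&-16\\0&-16&32\end{pmatrix},\qquad
Ba=\begin{pmatrix}5&24&-48\\-8&-16&48\\-16&-80&160\end{pmatrix}.
\]
Then $\det a=-15+80-64=1$, the last columns show $a\in\Delta_0$ and $B\in\Sigma_0$, and multiplying $Ba$ on the left by the transpose of $a$ returns $B$. Here $\bar y_B=\bar p_1$. The first row of $a^{-1}$ is $(-15,16,48)$, as $(-15,16,48)\,a=(1,0,0)$. Hence $R_ap_1=-15p_1+16p_2+3p_3$, and \eqref{eq:value} gives $\langle\omega,T_B\wedge R_a\rangle=\bar p_3\ne0$.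
\end{example}

\begin{lemma}\label{lem:value}
Let $a\in\Delta_0$ with $ae_3=ue_3+nx$, and let $B\in\Sigma_0$ be $a$-invariant. Then $\langle\omega,T_B\wedge R_a\rangle=B(x,x)\,\bar p_3$.
\end{lemma}

\begin{proof}
The value \eqref{eq:value} lies in $V\cap P/2P=\langle\bar p_3\rangle$. The $p_3$-coefficient of $y_B$ is $0$, and that of $R_ay_B$ is $y_B(a^{-1}e_3)/n$. From $e_3=ua^{-1}e_3+na^{-1}x$ and $y_B(e_3)=0$ we get $u\,y_B(a^{-1}e_3)=-n\,y_B(a^{-1}x)$. As $u$ is odd, $y_B(a^{-1}e_3)/n\equiv y_B(a^{-1}x)\equiv B(a^{-1}x,a^{-1}x)=B(x,x)\pmod2$.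
\end{proof}

\subsection*{Finding the pair}

We want $B(x,x)$ odd, and for Section~\ref{sec:rational} we want $a$ unipotent. Two invariance relations show what $a$ must look like.

Invariance on the pair $(e_3,e_3)$ gives $(1-u^2)B_{33}=2unB(e_3,x)+n^2B(x,x)\equiv n^2\pmod{2n^2}$. In particular $u\ne\pm1$. If $B_{33}=2n$, then $u^2-1$ must be an odd multiple of $n/2$. Put $c=n/4$ and $u=1+c$. Then $u^2-1=\frac n2(1+\frac c2)$, and $1+\frac c2$ is an odd integer exactly when $4\mid c$. This is the source of the hypothesis $m\ge4$.

Take $x=e_1$. Suppose that $a$ preserved $\langle e_1,e_3\rangle$, say $ae_1=\alpha e_1+\alpha'e_3$. Then $\alpha u-n\alpha'=\pm1$, so $\alpha$ is odd, and invariance on $(e_1,e_3)$ reads $(1-\alpha u)B_{13}=u\alpha'B_{33}+n\alpha B_{11}+n\alpha'B_{13}$. Modulo $2n$ this says that $B_{11}$ is even. So $ae_1$ must involve $e_2$, in agreement with the vanishing of the obstruction for $s=1$, and the simplest choice is $ae_1=e_1+e_2$. Unipotence then determines $ae_2$.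

\begin{proposition}\label{prop:pair}
Let $c=n/4$, and define $a$ and $B$ by
\[
ae_1=e_1+e_2,\qquad ae_2=-c^2e_1+(1-c)e_2-\tfrac{c^2}4e_3,\qquad ae_3=ne_1+(1+c)e_3,
\]
\[
B=\begin{pmatrix}-(1+\frac c2)&\frac{c^2}2&0\\[2pt]\frac{c^2}2&-c^2&4c-2c^2\\[2pt]0&4c-2c^2&8c\end{pmatrix}.
\]
Then $a\in\Delta_0$ is unipotent, $B\in\Sigma_0$ is $a$-invariant, and $\langle\omega,T_B^N\wedge R_a^N\rangle=\bar p_3$ for every odd $N$.
\end{proposition}

\begin{proof}
Let $\nu=a-1$, so $\nu e_1=e_2$ and $\nu e_3=ne_1+ce_3$. If $\nu e_2=\alpha_1e_1+\alpha_2e_2+\alpha_3e_3$, then the trace, the sum of the principal $2\times2$ minors and the determinant of $\nu$ are $\alpha_2+c$, $\ \alpha_2c-\alpha_1$ and $n\alpha_3-\alpha_1c$. All three vanish exactly when $(\alpha_1,\alpha_2,\alpha_3)=(-c^2,-c,-c^2/4)$, which is our choice. So $\nu^3=0$, $\det a=1$ and $a\in\Delta_0$.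

Put $f=\nu e_2=-c^2e_1-ce_2-\frac{c^2}4e_3$. Then $e_1,e_2,f$ is a basis of $Q\otimes\mathbf Q$ with $ae_1=e_1+e_2$, $ae_2=e_2+f$ and $af=f$, the last because $\nu f=\nu^3e_1=0$. For a symmetric form $B$, the differences $B(av,av')-B(v,v')$ on the pairs $(e_1,e_1)$, $(e_1,e_2)$, $(e_2,e_2)$, $(e_1,f)$, $(e_2,f)$, $(f,f)$ are
\[
2B_{12}+B_{22},\quad B(e_1,f)+B_{22}+B(e_2,f),\quad 2B(e_2,f)+B(f,f),\quad B(e_2,f),\quad B(f,f),\quad 0.
\]
So $B$ is invariant if and only if
\[
2B_{12}+B_{22}=0,\qquad B(e_1,f)=-B_{22},\qquad B(e_2,f)=0,\qquad B(f,f)=0.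
\]
For our $B$ the first relation is $c^2-c^2=0$, and
\begin{align*}
B(e_1,f)&=c^2(1+\tfrac c2)-\tfrac{c^3}2=c^2,\\
B(e_2,f)&=-\tfrac{c^4}2+c^3-\tfrac{c^2}4(4c-2c^2)=0,\\
B(e_3,f)&=-c(4c-2c^2)-2c^3=-4c^2,\\
B(f,f)&=-c^2B(e_1,f)-cB(e_2,f)-\tfrac{c^2}4B(e_3,f)=-c^4+c^4=0.
\end{align*}
Further $B_{13}=0$, $B_{23}=n(1-\frac c2)$ and $B_{33}=2n$, so $B\in\Sigma_0$. Since $4\mid c$, the number $B(e_1,e_1)=-(1+\frac c2)$ is odd, and Lemma~\ref{lem:value} with $x=e_1$ gives the value $\bar p_3$ for $N=1$. By biadditivity the value for the $N$-th powers is $N^2\bar p_3=\bar p_3$.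
\end{proof}

Example~\ref{ex:sixteen} is the case $c=4$.

\section{Rational classes vanish on the pair}\label{sec:rational}

To have a fine moduli space we pass to a congruence subgroup of odd level, which does not affect the value of $\omega$. Let $N=3^r$ with $r\ge1$, and put
\[
\Gamma_N=\{\gamma\in\Gamma:\gamma\equiv1\bmod N\},\qquad\Gamma'=\{\gamma\in\Gamma_N:\gamma|_V=1\}.
\]
Let $\Sigma=\{B'\in\Sigma_0:B'\equiv0\bmod N\}$ and $\Delta=\{a'\in\Delta_0:\det a'=1,\ a'\equiv1\bmod N\}$, viewed as subgroups of $\Gamma$ through $T$ and $R$. They lie in $\Gamma'$: they act trivially on $V$ by Lemma~\ref{lem:TR}, and they are congruent to $1$ modulo $N$ because an element $y\in P$ with values in $N\mathbf Z$ has $y(e_3)\in N\mathbf Z\cap n\mathbf Z=Nn\mathbf Z$ and so lies in $NP$. By the same lemma $\Delta$ normalizes $\Sigma$. With $a$ and $B$ as in Proposition~\ref{prop:pair}, put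
\[
\gamma_1=T_B^N=T_{NB}\in\Sigma,\qquad\gamma_2=R_a^N=R_{a^N}\in\Delta;
\]
here $a^N=1+N\nu+\binom N2\nu^2\equiv1\pmod N$ because $N$ is odd.

\begin{proposition}\label{prop:rational}
Every $\xi\in H^2(\Gamma',\mathbf Q)$ satisfies $\langle\xi,\gamma_1\wedge\gamma_2\rangle=0$.
\end{proposition}

On the subgroup generated by $\gamma_1,\gamma_2$ alone there is no reason for such a vanishing; it is forced by the larger group $\Sigma\Delta$. The class $\xi$ produces an extension of the $\Delta$-representation $\Sigma\otimes\mathbf Q$ by the trivial representation, and we want to split it. The difficulty is that $\Delta$ is a discrete group, whose representations are not a priori completely reducible. We recover an action of $\mathfrak{sl}_3$ from the relations among elementary matrices, and split the extension for the Lie algebra.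

\begin{proof}
Let $\hat H$ be the central extension of $H=\Sigma\Delta$ by $\mathbf Q$ defined by $\xi|_H$, and let $\hat\Sigma$ be the preimage of $\Sigma$. Since $a$ is unipotent, it preserves a complete flag of saturated sublattices of $Q$, so there is a $\mathbf Z$-basis of $Q$ in which $a$ is upper unitriangular. Let $\epsilon_{ij}$ be the matrix units for this basis, $x_{ij}(v)=1+v\epsilon_{ij}$ for $i\ne j$, and $D=Nn$. The group $\Delta$ contains every element of $SL(Q)$ congruent to $1$ modulo $D$, in particular $x_{ij}(v)$ for $v\in D\mathbf Z$.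

\emph{Step 1: $\hat\Sigma$ is abelian.} The commutator pairing $\Sigma\times\Sigma\to\mathbf Q$ is biadditive, and it is $\Delta$-invariant because conjugation in $\hat H$ fixes the central $\mathbf Q$. It extends to a bilinear form on the space $\Sigma_{\mathbf Q}=\Sigma\otimes\mathbf Q$ of all symmetric forms on $\mathbf Q^3$. The stabilizer of this bilinear form in $SL_3(\bar{\mathbf Q})$ is Zariski closed and contains $x_{ij}(D\mathbf Z)$, hence all $x_{ij}(v)$ with $v\in\bar{\mathbf Q}$, and these generate $SL_3(\bar{\mathbf Q})$. The scalar matrix $\zeta$, with $\zeta$ a primitive cube root of unity, multiplies symmetric forms by $\zeta^{-2}$, so invariance under it says that the pairing equals $\zeta^{-4}$ times itself. As $\zeta^4\ne1$, the pairing is zero.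

\emph{Step 2: an action of $\mathfrak{sl}_3$.} The group $\Delta$ acts on $\hat\Sigma$ by conjugation with lifts, which is well defined because $\mathbf Q$ is central. The abelian group $\hat\Sigma$ is an extension of the free group $\Sigma\cong\mathbf Z^6$ by $\mathbf Q$, so it is torsion-free and embeds in $U=\hat\Sigma\otimes\mathbf Q$. We obtain a representation $\rho$ of $\Delta$ on $U$ and an exact sequence
\begin{equation}\label{eq:U}
0\to\mathbf Q\to U\to\Sigma_{\mathbf Q}\to0
\end{equation}
with trivial action on $\mathbf Q$. The operator $\rho(x_{ij}(D))$ is unipotent, being unipotent on $\Sigma_{\mathbf Q}$ and trivial on $\mathbf Q$. Put $X_{ij}=\frac1D\log\rho(x_{ij}(D))\in\mathfrak{gl}(U)$, where the logarithm is a finite sum. We claim: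
\begin{enumerate}
\item[(i)] $[X_{ij},X_{kl}]=0$ if $j\ne k$ and $i\ne l$;
\item[(ii)] $[X_{ij},X_{jk}]=X_{ik}$ if $i,j,k$ are distinct.
\end{enumerate}
Relation (i) holds because the group elements commute. For (ii), let $x,y,z$ be the images under $\rho$ of $x_{ij}(D)$, $x_{jk}(D)$, $x_{ik}(D)$, with logarithms $X,Y,Z$. Then $z$ commutes with $x$ and $y$, and the matrix identity $x_{ij}(D)x_{jk}(D)x_{ij}(D)^{-1}=1+D\epsilon_{jk}+D^2\epsilon_{ik}=x_{ik}(D)^Dx_{jk}(D)$ gives $xyx^{-1}=z^Dy$. Taking logarithms, $\operatorname{Ad}(x)Y=Y+DZ$ and $\operatorname{Ad}(x)Z=Z$. Since $\operatorname{ad}X=\log\operatorname{Ad}(x)$, we get $[X,Y]=(\operatorname{Ad}(x)-1)Y-\frac12(\operatorname{Ad}(x)-1)^2Y+\cdots=DZ$. Dividing by $D^2$ gives (ii).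

These relations determine $[X_{ij},X_{kl}]$ unless $(k,l)=(j,i)$. Put $H_{ij}=[X_{ij},X_{ji}]=-H_{ji}$. For distinct $i,j,k$ the Jacobi identity and (ii) give
\[
H_{ik}=[[X_{ij},X_{jk}],X_{ki}]=[X_{ij},[X_{jk},X_{ki}]]-[X_{jk},[X_{ij},X_{ki}]]=[X_{ij},X_{ji}]+[X_{jk},X_{kj}],
\]
that is, $H_{ik}=H_{ij}+H_{jk}$. So $\epsilon_{ij}\mapsto X_{ij}$, $\epsilon_{ii}-\epsilon_{jj}\mapsto H_{ij}$ is a well-defined linear map $\pi\colon\mathfrak{sl}_3(\mathbf Q)\to\mathfrak{gl}(U)$, which respects all brackets of two root vectors. It remains to treat brackets with $H_{ij}$; let $o$ be the index different from $i,j$.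
\begin{itemize}
\item If $o\in\{k,l\}$, expand $[H_{ij},X_{kl}]=[X_{ij},[X_{ji},X_{kl}]]-[X_{ji},[X_{ij},X_{kl}]]$. Each inner bracket is $0$ or $\pm$ a root vector involving $o$, so every bracket here is of type (i) or (ii), and the result is the same multiple of $X_{kl}$ as in $\mathfrak{sl}_3$.
\item If $\{k,l\}=\{i,j\}$, write $X_{kl}=[X_{ko},X_{ol}]$. As $\operatorname{ad}H_{ij}$ is a derivation, its eigenvalue on $X_{kl}$ is the sum of those on $X_{ko}$ and $X_{ol}$, as in $\mathfrak{sl}_3$.
\item $[H_{ij},H_{kl}]=[H_{ij},[X_{kl},X_{lk}]]=0$, because $X_{kl}$ and $X_{lk}$ have opposite eigenvalues.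
\end{itemize}
Hence $\pi$ is a homomorphism of Lie algebras.

\emph{Step 3: splitting.} All $X_{ij}$ kill the line $\mathbf Q\subset U$, so it is a submodule. Finite-dimensional representations of a semisimple Lie algebra in characteristic zero are completely reducible, so $U=\mathbf Q\oplus U'$ with $U'$ stable under all $X_{ij}$, hence under $\rho(x_{ij}(v))=\exp(vX_{ij})$ for $v\in D\mathbf Z$. Choose $j\ge1$ with $a^{Nj}\equiv1\pmod D$. This is where unipotence is used: $a^{Nj}$ is upper unitriangular, so
\[
a^{Nj}=1+v_1\epsilon_{12}+v_2\epsilon_{23}+v_3\epsilon_{13}=x_{23}(v_2)\,x_{12}(v_1)\,x_{13}(v_3),\qquad v_1,v_2,v_3\in D\mathbf Z,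
\]
and therefore $\rho(\gamma_2^j)$ preserves $U'$. Write a lift of $\gamma_1$ as $\hat\gamma_1=v+u'$ with $v\in\mathbf Q$ and $u'\in U'$. Since $\gamma_2$ commutes with $\gamma_1$, the operator $\rho(\gamma_2^j)$ fixes the image of $u'$ under the equivariant isomorphism $U'\to\Sigma_{\mathbf Q}$. So it fixes $u'$, and hence $\hat\gamma_1$. By \eqref{eq:commutator} and biadditivity, $j\langle\xi,\gamma_1\wedge\gamma_2\rangle=0$ in $\mathbf Q$.
\end{proof}

\section{The generic threefold of type $(1,1,2^m)$}\label{sec:generic}

\subsection*{Complex abelian threefolds}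

Let $\mathfrak H_3$ be the Siegel space of complex structures $J$ on $\Lambda_{\mathbf R}=\Lambda\otimes\mathbf R$ for which $E$ is a Riemann form, that is, $E(Jv,Jv')=E(v,v')$ and $E(Jv,v)>0$ for $v\ne0$. It is a contractible complex manifold of dimension $6$ on which $\Gamma$ acts. By Riemann's theorem, polarized complex abelian varieties are equivalent to lattices with a complex structure and a Riemann form. Type $(1,1,n)$ means that $(H_1(A,\mathbf Z),E_\lambda)$ is isometric to $(\Lambda,E)$. For $A=\Lambda_{\mathbf R}/\Lambda$, the points of $A^\vee$ are the flat bundles $(\Lambda_{\mathbf R}\times\mathbf C)/\Lambda$ given by unitary characters of $\Lambda$, and $\lambda(v)$ is given by $\exp(2\pi iE(v,\cdot))$. Two consequences are: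
\begin{itemize}
\item $\ker\lambda=\Lambda^*/\Lambda=\langle p_3/n,e_3/n\rangle\cong(\mathbf Z/n)^2$, where $\Lambda^*=\{v\in\Lambda\otimes\mathbf Q:E(v,\Lambda)\subset\mathbf Z\}$;
\item under $A[2]=\frac12\Lambda/\Lambda\cong\Lambda/2\Lambda$ the form $\bar e$ is $E$ modulo $2$. Indeed $[2]$ is identified with $\Lambda_{\mathbf R}/2\Lambda\to\Lambda_{\mathbf R}/\Lambda$, and for $v\in\Lambda$ the bundle $\lambda(v/2)$ is the quotient of $(\Lambda_{\mathbf R}/2\Lambda)\times\mathbf C$ by $\Lambda/2\Lambda$ acting through the character $(-1)^{E(v,\cdot)}$.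
\end{itemize}
The group $\Gamma_N$ acts freely on $\mathfrak H_3$. The stabilizer of $J$ preserves a positive definite form on $\Lambda$, so it is finite, and $\Gamma_N$ is torsion-free: if $\gamma=1+3^i\theta$ with $i\ge1$ and $\theta\not\equiv0\pmod3$ had prime order $p$, expanding $\gamma^p=1$ would give $p\theta\equiv0\pmod3$, so $p=3$, and then $\theta+3^i\theta^2+3^{2i-1}\theta^3=0$, which is impossible modulo $3$.

\subsection*{The moduli variety}

Take $N=3^r$ large enough that polarized abelian threefolds of polarization degree $n^2$ with a basis of the $N$-torsion have a quasi-projective fine moduli scheme \cite[Thm.~7.9]{Mumford}. Let $\mathcal M$ be its open and closed part over $\mathbf C$ where the type is $(1,1,n)$, with universal family $\mathcal A$. It is smooth of pure dimension $6$, since deformations of polarized abelian varieties in characteristic $0$ are unobstructed. Fix a basis of $\Lambda/N\Lambda$. For $x\in\mathcal M(\mathbf C)$, call an isometry $(\Lambda,E)\cong(H_1(\mathcal A_x,\mathbf Z),E_\lambda)$ a \emph{marking} if it carries this basis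 to the level structure. The existence of a marking is a locally constant condition on $x$; let $Y\subset\mathcal M$ be the union of the components where it holds. The markings form a principal $\Gamma_N$-covering $\widetilde Y\to Y(\mathbf C)$, and transporting the complex structure defines a holomorphic $\Gamma_N$-equivariant period map $\widetilde Y\to\mathfrak H_3$.

The period map is surjective by Riemann's theorem. It is injective: two marked points with the same period have isomorphic abelian varieties with level structure, so they lie over the same $x$ and differ by an element of $\Gamma_N$ fixing the period, which is trivial. A holomorphic bijection of complex manifolds of equal dimension is biholomorphic. Hence $Y(\mathbf C)=\Gamma_N\backslash\mathfrak H_3$ is a connected $K(\Gamma_N,1)$, the variety $Y$ is smooth and integral, and the local system $H_1(\mathcal A_x,\mathbf Z)$ is given by the action of $\Gamma_N$ on $(\Lambda,E)$.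

Let $k_0=\mathbf C(Y)$ and let $(A_0,\lambda_0)$ be the generic fiber of the universal family. By the Riemann existence theorem $\pi_1^{\mathrm{et}}(Y)$ is the profinite completion of $\Gamma_N$, and $G_{k_0}\to\pi_1^{\mathrm{et}}(Y)$ is surjective because $Y$ is normal. The torsion subgroups of $\mathcal A$ are finite \'etale over $Y$, so $G_{k_0}$ acts on $A_0[2]\cong\Lambda/2\Lambda$ and on $K_0=\ker\lambda_0\cong\Lambda^*/\Lambda$ with the same image as $\Gamma_N$.

\begin{proposition}\label{prop:generic}
\textup{(a)} $(K_0/2K_0)^{G_{k_0}}=0$. \textup{(b)} $\omega_{A_0,\lambda_0}\ne0$ in $H^2(k_0,V)$.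
\end{proposition}

For (b) it is not enough to know that $\omega$ is nonzero on $\Gamma'$: the reduction modulo $2$ of the Chern class of a line bundle can be nonzero on a variety, but it dies at the generic point, where the bundle is trivial. The proof shows that these are the only classes that die, and Proposition~\ref{prop:rational} rules them out.

\begin{proof}
(a) The maps $p_3\mapsto p_3+Ne_3$ and $e_3\mapsto e_3+Np_3$, each fixing the other five basis vectors, lie in $\Gamma_N$. As $N$ is odd, they act on $K_0/2K_0\cong\mathbf F_2^2$ as the two elementary matrices of $SL_2(\mathbf F_2)$, which have no common nonzero fixed vector.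

(b) Let $Y'\to Y$ be the connected finite \'etale cover with $Y'(\mathbf C)=\Gamma'\backslash\mathfrak H_3$, and let $k_0'=\mathbf C(Y')$. The finite $\Gamma'$-modules $V$, $\Lambda/2\Lambda$, $W$ and the torsor $\Theta$ define locally constant \'etale sheaves on $Y'$, with $V$ constant. Let $\operatorname{pr}\colon V\to\mathbf F_2$ be the coefficient of $\bar p_3$, and put
\[
\omega_1=\operatorname{pr}_*\delta[\Theta]\in H^2_{\mathrm{et}}(Y',\mathbf F_2)=H^2_{\mathrm{et}}(Y',\mu_2).
\]
Connecting maps commute with restriction to the generic point and with the comparison map to the cohomology of $Y'(\mathbf C)$, which is that of $\Gamma'$. So $\omega_1$ restricts to $\operatorname{pr}_*(\omega_{A_0,\lambda_0}|_{k_0'})$ in $H^2(k_0',\mu_2)$, and its image in $H^2(\Gamma',\mathbf F_2)$ is $\operatorname{pr}_*(\omega|_{\Gamma'})$.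

Suppose $\omega_{A_0,\lambda_0}=0$. Then $\omega_1$ vanishes at the generic point. Since $Y'$ is regular and integral, the map $H^2_{\mathrm{et}}(Y',\mathbf G_m)\to\operatorname{Br}(k_0')$ is injective, by a theorem of Grothendieck \cite[III.2.22]{Milne}. So $\omega_1$ maps to $0$ in $H^2_{\mathrm{et}}(Y',\mathbf G_m)$. The Kummer sequence $1\to\mu_2\to\mathbf G_m\xrightarrow{2}\mathbf G_m\to1$ gives the exact sequence
\[
0\to\operatorname{Pic}(Y')/2\to H^2_{\mathrm{et}}(Y',\mu_2)\to H^2_{\mathrm{et}}(Y',\mathbf G_m)[2]\to0,
\]
so $\omega_1$ is the Kummer class of a line bundle $\mathcal L$ on $Y'$. On $Y'(\mathbf C)$ the exponential sequence $0\to\mathbf Z\to\mathcal O\to\mathcal O^*\to1$, $f\mapsto e^{2\pi if}$, maps to the Kummer sequence through $j\mapsto(-1)^j$, $f\mapsto e^{\pi if}$ and the identity of $\mathcal O^*$. Hence the Kummer class of $\mathcal L$ is the reduction modulo $2$ of $c_1(\mathcal L)\in H^2(Y'(\mathbf C),\mathbf Z)=H^2(\Gamma',\mathbf Z)$. The integer $\langle c_1(\mathcal L),\gamma_1\wedge\gamma_2\rangle$ is $0$ by Proposition~\ref{prop:rational}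 applied to the image of $c_1(\mathcal L)$ in $H^2(\Gamma',\mathbf Q)$. Its reduction modulo $2$ is $\langle\operatorname{pr}_*\omega,\gamma_1\wedge\gamma_2\rangle$, which is $1$ by Proposition~\ref{prop:pair}. This is a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{Dimension three.} Let $k=k_0((z))$ with $k_0=\mathbf C(Y)$, and let $(A,\lambda)$ be the twist of $(A_0,\lambda_0)_k$ by $k(\sqrt z)/k$ via $[-1]$; it has type $(1,1,2^m)$. The field $k_0$ contains all roots of unity, so Propositions~\ref{prop:generic} and~\ref{prop:twist} give $c_\lambda\notin\lambda_*H^1(k,A)$. By Lemma~\ref{lem:torsor} no pair $(X,\ell)$ exists.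

\emph{Dimension $g>3$.} Let $(A_1,\mu)$ be a principally polarized abelian variety of dimension $g-3$ over $k$, for instance a power of an elliptic curve with the product polarization. Then $\lambda\times\mu$ is a polarization of $A\times A_1$ with kernel $\ker\lambda$, so of type $(1,\dots,1,2^m)$. For $M\in\operatorname{Pic}^\lambda$ and $M_1\in\operatorname{Pic}^\mu$, the external tensor product $M\boxtimes M_1$ lies in $\operatorname{Pic}^{\lambda\times\mu}$, which shows that $c_{\lambda\times\mu}=(c_\lambda,c_\mu)$ in $H^1(k,A^\vee)\oplus H^1(k,A_1^\vee)$. If a pair $(X,\ell)$ existed for $A\times A_1$, Lemma~\ref{lem:torsor} would place $(c_\lambda,c_\mu)$ in the image of $H^1(k,A)\oplus H^1(k,A_1)$ under $\lambda_*\oplus\mu_*$, and then $c_\lambda\in\lambda_*H^1(k,A)$, which is false.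

\emph{Finitely generated fields.} Now let $(A,\lambda)$ denote the example of dimension $g$ over $k$, and let $M$ be an ample line bundle over a finite extension $k(\theta)$ with $\phi_M=\lambda$. The pair $(A,\lambda)$ is defined over a finitely generated subfield $k_1\subset k$, and $M$ over a finitely generated subfield $k_2\subset k(\theta)$ containing $k_1$. Enlarge $k_1$ by the coefficients of the minimal polynomial of $\theta$ and by the coordinates of generators of $k_2$ in the basis of powers of $\theta$. Then $k_2\subset k_1(\theta)$, a finite extension of $k_1$. Ampleness and the equality $\phi_M=\lambda$ can be tested after a field extension, so $\lambda$ is a polarization over $k_1$, of the same type. A pair $(X,\ell)$ over $k_1$ would give one over $k$ by base change along $\bar k_1\subset\bar k$, so none exists. \qed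

\begin{thebibliography}{9}

\bibitem{Laga}
Jef Laga, \emph{Polarizations, torsors and theta groups}, arXiv:2510.24678 (2025).

\bibitem{Milne}
Milne, \emph{\'Etale Cohomology}.

\bibitem{Mumford}
Mumford, \emph{Geometric Invariant Theory}.

\end{thebibliography}
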